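# Monochromatic paths of small upper density in colored infinite complete bipartite graphs

## Upper density, colored bipartite graphs, and paths

Throughout, $\mathbb{N}$ is the set of strictly positive integers and $[n]=\{1,\dots,n\}$.

**Definition (upper density).** For $A\subseteq\mathbb{N}$,
$$\overline d(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n}.$$
For a graph $G$ with $V(G)\subseteq\mathbb{N}$ we write $\overline d(G)=\overline d(V(G))$.

The even numbers have upper density $\frac12$, and finite sets have upper density $0$. Upper density is monotone, and since the limsup of a sum is at most the sum of the limsups, $\overline d(A\cup B)\le\overline d(A)+\overline d(B)$. Equality can fail even for disjoint sets. Cut $\mathbb{N}$ into the blocks $\{1\},\{2\},\{3,\dots,6\},\{7,\dots,24\},\dots$, where the $j$-th block ends at $j!$, and let $A$ be the union of the blocks with even index. If $j\ge 2$ is even, then $A$ contains the whole $j$-th block, so $|A\cap[j!]|/j!\ge 1-\frac{(j-1)!}{j!}=1-\frac1j$. The same computation with odd $j$ applies to the complement. So $A$ and $\mathbb{N}\setminus A$ both have upper density $1$.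

**Definition (the graphs).** $K_{\mathbb{N},\mathbb{N}}$ is the set of all complete bipartite graphs on vertex set $\mathbb{N}$ whose two classes are both infinite. We write $K_{V,W}\in K_{\mathbb{N},\mathbb{N}}$ when $V,W$ are infinite, disjoint, and partition $\mathbb{N}$, and the classes are $V$ and $W$. We put
$$D=D(V,W)=\max\{\overline d(V),\overline d(W)\}.$$

Since $\overline d(V)+\overline d(W)\ge\overline d(\mathbb{N})=1$, always $D\ge\frac12$. If $V$ is the odd numbers and $W$ the even numbers (the *odd/even* pair), then $D=\frac12$. If $V$ is the multiples of $3$ and $W$ the rest, then $D=\frac23$. If $V$ is the squares and $W$ the rest, then $D=1$.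

**Definition (types).** Write $V=\{v_1<v_2<\cdots\}$ and $W=\{w_1<w_2<\cdots\}$. Fix a modulus $r\ge1$. For $a\in[r]$ let
$$V^a=\{v_t:t\equiv a \bmod r\},\qquad W^a=\{w_t:t\equiv a\bmod r\}.$$
Elements of $V^a$ and of $W^a$ are said to have *type* $a$.

For the odd/even pair and $r=2$: $V^1=\{1,5,9,\dots\}$, $V^2=\{3,7,11,\dots\}$, $W^1=\{2,6,10,\dots\}$, $W^2=\{4,8,12,\dots\}$. In general $V\cap[n]=\{v_1,\dots,v_s\}$ with $s=|V\cap[n]|$, and at most $\lceil s/r\rceil$ of the indices $1,\dots,s$ are congruent to $a$ modulo $r$. Hence, and likewise for $W$,
$$|V^a\cap[n]|\le\frac{|V\cap[n]|}{r}+1,\qquad |W^a\cap[n]|\le\frac{|W\cap[n]|}{r}+1. \tag{1}$$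

**Definition (colorings and paths).** A $k$-edge-coloring uses colors $1,\dots,k$. Paths may be finite or infinite, and an infinite path is one-way infinite. A path is monochromatic, of color $i$, if all its edges have color $i$; a single vertex is a path without edges and counts as monochromatic in every color. We write $N_i(x)$ for the set of neighbors of $x$ joined to it by edges of color $i$.

The density of a path sees only its vertex set, not the order of travel. In the odd/even graph, the path $2,3,4,7,6,25,8,121,\dots$ visits the even numbers in order and uses the numbers $2!+1,3!+1,4!+1,5!+1,\dots$ as connectors. Its vertex set is the even numbers together with a set of density $0$, so its upper density is $\frac12$. A path in a bipartite graph alternates between the classes, yet one of its two halves may be negligible. Both halves of this talk depend on this.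

## Linked sets, blocks, and cores

Two more notions are needed. The first produces dense monochromatic paths, and the second forbids them.

**Definition (linked set).** Fix a $k$-edge-coloring. A set $S\subseteq\mathbb{N}$ is *$i$-linked* if for all distinct $x,y\in S$ and every finite $F\subseteq\mathbb{N}\setminus\{x,y\}$ there is a path of color $i$ from $x$ to $y$ avoiding $F$. The connecting path may leave $S$. Subsets of $i$-linked sets are $i$-linked, and the empty set is $i$-linked.

For an example, take the odd/even pair and give $vw$ (with $v\in V$, $w\in W$) color $1$ if $v<w$ and color $2$ if $w<v$; call this the *order coloring*. Then $V$ is $1$-linked, because $v,v'$ have every even number $w>\max(v,v')$ as a common neighbor in color $1$, and only finitely many of these lie in $F$. But $W$ is not $1$-linked, because the only color-$1$ neighbor of $2$ is $1$, so $F=\{1\}$ separates $2$ from $4$.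

**Definition (blocks, far and close).** Let $L_0=0$ and $L_j=j!$ for $j\ge1$, and let $B_j=\{L_{j-1}+1,\dots,L_j\}$. The finite blocks $B_1,B_2,\dots$ partition $\mathbb{N}$. Let $b(x)$ be the index of the block containing $x$. An edge $vw$ is *far* if $|b(v)-b(w)|\ge2$ and *close* otherwise.

Here $B_1=\{1\}$, $B_2=\{2\}$, $B_3=\{3,\dots,6\}$, $B_4=\{7,\dots,24\}$. So the edge between $2$ and $7$ is far (blocks $2$ and $4$), and the edge between $3$ and $8$ is close (blocks $3$ and $4$).

**Definition (core).** A graph $H$ *has core* $S$ if every edge of $H$ can be written as $xy$ with $x\in S$, $y\notin S$, and $b(y)\ge b(x)+2$.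

For the odd/even pair, the graph of all far edges $vw$ with $v<w$ has core $V$: from $v<w$ we get $b(v)\le b(w)$, and farness gives $b(w)\ge b(v)+2$. The graph of all edges $vw$ with $v<w$ does not have core $V$, since the edge between $3$ and $4$ lies inside $B_3$.

## Ultrafilters and limit colors

**Definition (ultrafilter).** An ultrafilter on an infinite set $Z$ is a family $U$ of subsets of $Z$ with $Z\in U$, $\emptyset\notin U$, closed under supersets and under finite intersections, such that for every $S\subseteq Z$ one of $S$, $Z\setminus S$ is in $U$. It is *nonprincipal* if it contains no finite set.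

The family of all subsets of $\mathbb{N}$ containing $5$ is an ultrafilter, but it is principal. A nonprincipal ultrafilter on $\mathbb{N}$ contains all cofinite sets, and exactly one of the set of odd numbers and the set of even numbers. We use three textbook facts.

* **(U1)** If $U$ is nonprincipal and $S,T\in U$, then $S\cap T\in U$, so $S\cap T$ is infinite.
* **(U2)** If $Z$ is the disjoint union of $Z_1,\dots,Z_k$ (some possibly empty), exactly one $Z_i$ is in $U$. Two disjoint sets cannot both be in $U$. If none were in $U$, all complements would be, and so would their intersection $\emptyset$.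
* **(U3)** If $T\subseteq Z$ is infinite, some nonprincipal ultrafilter on $Z$ contains $T$. The sets $T\setminus F$ with $F$ finite have the finite intersection property, so by Zorn's lemma some ultrafilter contains all of them. It contains $T$. It contains no finite $F$, since it contains $T\setminus F$, which is disjoint from $F$.

**Definition (limit colors).** Fix a $k$-edge-coloring of $K_{V,W}$. For nonprincipal ultrafilters $U$ on $V$ and $X$ on $W$ put
$$V_i(X)=\{v\in V:N_i(v)\in X\},\qquad W_i(U)=\{w\in W:N_i(w)\in U\}.$$
For each $v\in V$ the sets $N_1(v),\dots,N_k(v)$ partition $W$, so by (U2) exactly one of them is in $X$. Hence $V_1(X),\dots,V_k(X)$ partition $V$, and likewise $W_1(U),\dots,W_k(U)$ partition $W$. By (U2) again, there is a unique $i$ with $V_i(X)\in U$, called $\mathbf i(U,X)$, and a unique $j$ with $W_j(U)\in X$, called $\mathbf j(U,X)$.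

In the order coloring, $N_1(v)=\{w\in W:w>v\}$ is cofinite in $W$, so $V_1(X)=V$ for every $X$. Likewise $N_2(w)$ is cofinite in $V$, so $W_2(U)=W$ for every $U$. Thus $\mathbf i(U,X)=1$ and $\mathbf j(U,X)=2$: the two limits taken in different orders need not agree.

Now take the odd/even pair, types modulo $2$, and color $vw$ with $1$ if the types agree and $2$ if they differ; call this the *agreement coloring*. If $V^1\in U$ and $W^1\in X$, then a vertex of $V^1$ has $N_1=W^1\in X$ and a vertex of $V^2$ has $N_2=W^1\in X$. So $V_1(X)=V^1$ and $V_2(X)=V^2$, and similarly $W_1(U)=W^1$ and $W_2(U)=W^2$. Here $\mathbf i(U,X)=\mathbf j(U,X)=1$.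

## The conjectured bound $1/k$, and the bounds proved here

How dense a monochromatic path can we always find? It is known that for every $K_{V,W}\in K_{\mathbb{N},\mathbb{N}}$ and every $k$ there is a $k$-edge-coloring in which every monochromatic path $P$ satisfies $\overline d(P)\le\frac1k$; a short construction is in the next section. The following conjecture asks for the matching lower bound. It comes from A. Nicholas Day and Allan Lo, "Upper density of monochromatic paths in edge-coloured infinite complete graphs and bipartite graphs", arXiv:2201.08767 (2022).

**Conjecture.** Let $k\in\mathbb{N}$. In any $k$-edge-coloring of $K_{V,W}\in K_{\mathbb{N},\mathbb{N}}$, there exists a monochromatic path $P$ with $\overline d(P)\ge\frac1k$.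

We show that it is false, for every $k\ge9$.

**Theorem 1.** Let $k\ge5$ and $K_{V,W}\in K_{\mathbb{N},\mathbb{N}}$. There is a $k$-edge-coloring of $K_{V,W}$ in which every monochromatic path $P$ satisfies $\overline d(P)\le\frac{D}{k-4}$. In particular, if $V$ is the set of odd numbers and $W$ the set of even numbers, then $D=\frac12$ and $\overline d(P)\le\frac1{2k-8}$, which is $<\frac1k$ for all $k\ge9$.

**Theorem 2.** In every $k$-edge-coloring of every $K_{V,W}\in K_{\mathbb{N},\mathbb{N}}$ there is a monochromatic path $P$ with $\overline d(P)\ge\frac Dk$. If $k\ge2$, there is one with $\overline d(P)\ge\frac1{2k-2}$. If $k=1$, there is one with $\overline d(P)=1$.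

**Corollary 3.** Let $\rho_k(V,W)$ be the infimum, over all $k$-edge-colorings of $K_{V,W}$, of $\sup_P\overline d(P)$ over monochromatic paths $P$. Let $\varphi(k)=\inf_{V,W}\rho_k(V,W)$.

1. $\frac Dk\le\rho_k(V,W)\le\frac D{k-4}$ for $k\ge5$, so $k\rho_k(V,W)\to D(V,W)$ as $k\to\infty$.
2. $\frac1{2k-2}\le\varphi(k)\le\frac1{2k-8}$ for $k\ge5$, so $k\varphi(k)\to\frac12$. The conjectured constant is thus wrong asymptotically by exactly a factor $2$.
3. For fixed $(V,W)$, the conclusion of the conjecture holds for all $k$ if and only if $D(V,W)=1$. If $D<1$, it fails for every $k>\frac4{1-D}$.
4. The conjecture is true for $k=1$ and $k=2$.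

The cases $3\le k\le8$ of the conjecture are not settled by these results.

## One color, and the difference coloring

For $k=1$ the path $v_1,w_1,v_2,w_2,v_3,w_3,\dots$ visits every vertex, so its density is $1$. This already proves the last sentence of Theorem 2.

For $k=2$ look at the agreement coloring. Color $1$ consists of the complete bipartite graphs on $V^1\cup W^1$ and on $V^2\cup W^2$, and color $2$ of those on $V^1\cup W^2$ and on $V^2\cup W^1$. Each of these four vertex sets has density $\frac14+\frac14=\frac12$, and every monochromatic path with an edge stays in one of them. So no monochromatic path beats $\frac12$, and a path running through all of $V^1\cup W^1$ attains it.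

The same idea works for every $k$ and every pair $(V,W)$. Use types modulo $k$ and color the edge between $V^a$ and $W^{a'}$ by the residue of $a-a'$ modulo $k$. In one color, each type on the $V$ side is joined to exactly one type on the $W$ side and conversely. So a monochromatic path with an edge lies in some $V^a\cup W^{a'}$. By (1),
$$|(V^a\cup W^{a'})\cap[n]|\le\frac{|V\cap[n]|}k+1+\frac{|W\cap[n]|}k+1=\frac nk+2,$$
so every monochromatic path has upper density at most $\frac1k$.

Where does this stop? For the odd/even pair, each of $V^a$ and $W^{a'}$ has density only $\frac1{2k}$. The pieces are complete bipartite, so a path can run through both sides entirely, and the two contributions add up to $\frac1k$. To do better we must prevent a monochromatic path from being dense on both sides. It has to alternate, but it could be forced to do so as the path $2,3,4,7,6,25,\dots$ does, with one half negligible.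

## Negligible connectors

How does one force connectors to be negligible? Ordering alone does not. In color $1$ of the order coloring, every edge has its smaller end in $V$, but the path
$$1,4,3,6,5,8,7,10,\dots$$
uses only edges with the odd end smaller than the even end. It visits every number except $2$, so it has density $1$. Its connectors $4,6,8,\dots$ are larger than their neighbors, but only slightly. Large gaps cure this, and this is why the definition of a core asks for $b(y)\ge b(x)+2$.

**Lemma 4.** If a path $P$ with at least one edge lies in a graph with core $S$, then $\overline d(P)\le\overline d(S)$.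

*Proof.* We count the vertices of $P$ outside $S$ by charging each to a much smaller neighbor. Let $n\in B_j$ with $j\ge3$, and let $y\in V(P)\cap[n]$ with $y\notin S$. Since $P$ has an edge, $y$ has a neighbor $x$ on $P$. By the definition of a core, one end of the edge is in $S$, the other is not, and the latter lies at least two blocks higher. As $y\notin S$, we get $x\in S$ and $b(x)\le b(y)-2\le j-2$, so $x\le L_{j-2}$. There are at most $L_{j-2}$ such $x$, and each has at most two neighbors on $P$. So there are at most $2L_{j-2}$ such $y$. Since $j-1\ge2$, we have $n>L_{j-1}=(j-1)L_{j-2}$, and therefore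
$$|V(P)\cap[n]|\le|S\cap[n]|+2L_{j-2}\le|S\cap[n]|+\frac{2n}{j-1}.$$
Divide by $n$ and let $n\to\infty$; then $j\to\infty$, and $\overline d(P)\le\overline d(S)$. $\square$

So the goal is to color so that every monochromatic path lies in a graph whose core is $V^a$ or $W^a$, at the cost of a bounded number of extra colors. The close edges are not the difficulty: two colors handle them with finite pieces, as we shall see.

## Coloring far edges by the smaller endpoint

The natural attempt is this. Let $m=k-2$, use types modulo $m$, spend two colors on close edges, and give each far edge the type of its smaller endpoint as its color. In color $a$ a far edge then goes from a vertex of type $a$ up to a vertex at least two blocks higher. To see exactly what goes wrong we need the basic fact about linked sets.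

**Lemma 5.** If $S\ne\emptyset$ is $i$-linked, some path of color $i$ contains $S$.

*Proof.* Start with the one-vertex path $\min S$. Given a finite path $Q$ of color $i$ ending at $s\in S$, let $s'$ be the least element of $S\setminus V(Q)$, and stop if there is none. The finite set $F=V(Q)\setminus\{s\}$ contains neither $s$ nor $s'$, so there is a color-$i$ path from $s$ to $s'$ avoiding $F$. Appending it to $Q$ gives a longer path of color $i$ ending at $s'\in S$. The union of all these paths is a finite or one-way infinite path of color $i$. It contains $S$, because the least missing element is added each time. $\square$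

In the attempted coloring, $V^a\cup W^a$ is $a$-linked. Let $x,y$ be distinct elements of it and let $F$ be finite with $x,y\notin F$. If $x,y\in V^a$, pick $w\in W\setminus F$ at least two blocks above both; then $xw$ and $wy$ have color $a$. The case $x,y\in W^a$ is the same. If $x\in V^a$ and $y\in W^a$, pick $w\in W^a\setminus(F\cup\{y\})$ at least two blocks above $x$, and then $v\in V\setminus(F\cup\{x\})$ at least two blocks above both $w$ and $y$. The edges $xw$, $wv$, $vy$ have smaller endpoints $x,w,y$, all of type $a$, so $x,w,v,y$ is a path of color $a$ avoiding $F$.

By Lemma 5 a path of color $a$ contains $V^a\cup W^a$. For the odd/even pair this set has density $\frac1m=\frac1{k-2}$, which is larger than $\frac1k$. Once again both sides are collected.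

The computation also shows what joins the sides: the edge $xw$, whose two ends have the *same* type. Color-$a$ edges from $V^a$ up to $W\setminus W^a$ live on $V^a\cup(W\setminus W^a)$, and color-$a$ edges from $W^a$ up to $V\setminus V^a$ live on $W^a\cup(V\setminus V^a)$. These two vertex sets are disjoint. If the edges between $V^a$ and $W^a$ are taken out of color $a$, the two sides come apart.

The removed edges are cheap to color. For different $a$ they live on the disjoint sets $V^a\cup W^a$, so all $a$ can share the same extra colors. One extra color would let a path collect both $V^a$ and $W^a$, so we use two, according to which side holds the smaller endpoint. Altogether four colors are spent: two on close edges and two on equal types.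

## Separating the two sides: proof of Theorem 1

Let $k\ge5$ and $m=k-4\ge1$, and use types modulo $m$.

**Step 1 (density of the types).** We need each candidate core to be thin. Dividing (1) by $n$ and taking the limsup gives, for all $a\in[m]$,
$$\overline d(V^a)\le\frac Dm,\qquad\overline d(W^a)\le\frac Dm. \tag{2}$$

**Step 2 (the coloring).** We now assign a color to every edge $vw$. Let $v\in V^a$ and $w\in W^{a'}$.

* If $vw$ is far and $v<w$: color $a$ if $a\ne a'$, and color $m+1$ if $a=a'$.
* If $vw$ is far and $w<v$: color $a'$ if $a\ne a'$, and color $m+2$ if $a=a'$.
* If $vw$ is close: color $m+3$ if $\{b(v),b(w)\}\subseteq\{2t-1,2t\}$ for some $t$; otherwise $\{b(v),b(w)\}=\{2t,2t+1\}$ for some $t$, and the color is $m+4$.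

The last clause covers all close edges, since their ends lie in the same block or in consecutive blocks. We have used $m+4=k$ colors. (For $m=1$ all types are equal and color $1$ is not used, which does no harm.)

**Step 3 (colors $m+3$ and $m+4$).** We show that paths in these two colors are finite. Each edge of color $m+3$ lies inside some $B_{2t-1}\cup B_{2t}$, and these sets are pairwise disjoint. So a path with an edge of color $m+3$ lies in a single one of them. In the same way a path with an edge of color $m+4$ lies in a single $B_{2t}\cup B_{2t+1}$. These sets are finite, so such paths have upper density $0$.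

**Step 4 (cores in colors $1,\dots,m+2$).** We show that every path with at least one edge in one of these colors lies in a graph with core $V^a$ or $W^a$ for some $a$. All edges here are far, so the larger endpoint lies at least two blocks above the smaller.

Let $c\le m$. The edges of color $c$ are of two kinds. The first kind are the far edges $vw$ with $v<w$, $v\in V^c$, $w\in W\setminus W^c$. They form a graph on $V^c\cup(W\setminus W^c)$ with core $V^c$. The second kind are the far edges $vw$ with $w<v$, $w\in W^c$, $v\in V\setminus V^c$. They form a graph on $W^c\cup(V\setminus V^c)$ with core $W^c$. The two vertex sets are disjoint, so a path of color $c$ uses edges of only one kind.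

Color $m+1$ consists of the far edges $vw$ with $v<w$ and $v\in V^a$, $w\in W^a$ for some $a$. It is the union over $a\in[m]$ of graphs on the pairwise disjoint sets $V^a\cup W^a$, the $a$-th having core $V^a$. A path of this color lies in one of them.

Color $m+2$ consists of the far edges $vw$ with $w<v$ and $v\in V^a$, $w\in W^a$ for some $a$. It is again a union of graphs on the disjoint sets $V^a\cup W^a$, the $a$-th having core $W^a$, and a path of this color lies in one of them.

**Step 5 (conclusion).** It remains to put the pieces together. A path without edges has density $0$. A path with an edge of color $m+3$ or $m+4$ has density $0$ by Step 3. Any other monochromatic path $P$ lies, by Step 4, in a graph with core $S$ equal to some $V^a$ or $W^a$. By Lemma 4 and (2),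
$$\overline d(P)\le\overline d(S)\le\frac Dm=\frac D{k-4}.$$
For the odd/even pair $D=\frac12$, which gives $\overline d(P)\le\frac1{2k-8}$. This is less than $\frac1k$ exactly when $2k-8>k$, that is, when $k\ge9$. This proves Theorem 1 and disproves the conjecture for every $k\ge9$. $\square$

## Covering by linked sets: the bound $D/k$

We turn to Theorem 2. By Lemma 5 it suffices to find a linked set of large upper density, and for that it suffices to cover $\mathbb{N}$ by few linked sets. Fix a $k$-edge-coloring of $K_{V,W}$.

**Lemma 6.** If $A,B$ are $i$-linked and $A\cap B$ is infinite, then $A\cup B$ is $i$-linked.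

*Proof.* Two vertices in $A$, or two in $B$, cause no problem, so let $x\in A$, $y\in B$ be distinct and let $F$ be finite with $x,y\notin F$. Pick $z\in(A\cap B)\setminus(F\cup\{x,y\})$. There are an $x$–$z$ path and a $z$–$y$ path of color $i$, both avoiding $F$. Their concatenation is a walk of color $i$ from $x$ to $y$ avoiding $F$, and a walk from $x$ to $y$ contains a path from $x$ to $y$. $\square$

**Lemma 7.** Let $U$ and $X$ be nonprincipal ultrafilters on $V$ and $W$. The sets $V_i(X)$ and $W_i(U)$ are $i$-linked. If $i\in\{\mathbf i(U,X),\mathbf j(U,X)\}$, then $V_i(X)\cup W_i(U)$ is $i$-linked.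

*Proof.* Let $v,v'\in V_i(X)$ be distinct and let $F$ be finite. By (U1) the set $N_i(v)\cap N_i(v')$ is infinite, so it contains some $w\notin F$, and $v,w,v'$ is the required path. For $w,w'\in W_i(U)$ use $N_i(w)\cap N_i(w')\in U$ in the same way.

For the union we only have to connect $v\in V_i(X)$ to $w\in W_i(U)$ avoiding a finite $F$ with $v,w\notin F$. First let $i=\mathbf j(U,X)$, so $W_i(U)\in X$. Since $N_i(v)\in X$ as well, $N_i(v)\cap W_i(U)$ is infinite and contains some $w'\notin F\cup\{w\}$. The edge $vw'$ has color $i$. As $W_i(U)$ is $i$-linked, there is a color-$i$ path from $w'$ to $w$ avoiding $F$. The edge followed by this path is a walk that contains the required path.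

Now let $i=\mathbf i(U,X)$, so $V_i(X)\in U$. Since $N_i(w)\in U$ as well, $N_i(w)\cap V_i(X)$ is infinite and contains some $v'\notin F\cup\{v\}$. A color-$i$ path from $v$ to $v'$ avoiding $F$, followed by the edge $v'w$, contains the required path. $\square$

**Lemma 8.** Let finitely many sets, each linked in some color, cover every element of a set $Y\subseteq\mathbb{N}$ at least $q$ times, and suppose that at most $N$ of them, where $N\ge1$, have positive upper density. Then some monochromatic path $P$ has $\overline d(P)\ge q\,\overline d(Y)/N$.

*Proof.* If $q\,\overline d(Y)=0$, a one-vertex path will do. Otherwise let the sets be $S_1,\dots,S_M$. For every $n$ we have $\sum_t|S_t\cap[n]|\ge q|Y\cap[n]|$. Divide by $n$, take the limsup, and use that the limsup of a sum is at most the sum of the limsups to get $\sum_t\overline d(S_t)\ge q\,\overline d(Y)$. At most $N$ terms are nonzero, so some $S_t$ has $\overline d(S_t)\ge q\,\overline d(Y)/N>0$. This set is nonempty, and Lemma 5 gives a monochromatic path containing it. $\square$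

In particular, sets of upper density $0$, such as finite sets, need not be counted in $N$.

**The bound $D/k$.** Fix any nonprincipal $U$ and $X$, which exist by (U3). By Lemma 7 the $k$ linked sets $V_1(X),\dots,V_k(X)$ cover $V$, so Lemma 8 with $q=1$ gives a monochromatic path of density at least $\overline d(V)/k$. The sets $W_1(U),\dots,W_k(U)$ cover $W$ and give one of density at least $\overline d(W)/k$. The larger of the two bounds is $\frac Dk$.

**The case $k=1$ again.** For $k=1$, Lemma 7 says that $\mathbb{N}=V_1(X)\cup W_1(U)$ is $1$-linked, so a path with vertex set $\mathbb{N}$ exists, in agreement with the path written down by hand.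

**Where one pair of ultrafilters stops.** All $2k$ sets $V_l(X),W_l(U)$ together cover $\mathbb{N}$ and give $\frac1{2k}$. Lemma 7 lets us merge $V_i(X)$ with $W_i(U)$ for $i=\mathbf i(U,X)$, leaving $2k-1$ sets and the bound $\frac1{2k-1}$. For $k=2$ this is $\frac13$, short of the $\frac12$ that the conjecture asks for. A second merge comes for free if $\mathbf j(U,X)\ne\mathbf i(U,X)$. If the two limit colors agree, as they do in the agreement coloring for the pair $(U,X)$ considered there, Lemma 7 applied to this single pair offers only one merge. The remedy is to move the ultrafilters: concentrate a new $U_2$ on a class $V_2(X_1)$ and a new $X_2$ on a class $W_2(U_1)$, and compare the four resulting pairs.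

## A second merge: the bound $1/(2k-2)$ for $k\ge2$

Let $k\ge2$. In each case below we produce either $2k-2$ linked sets covering $\mathbb{N}$ once or $4k-4$ linked sets covering $\mathbb{N}$ twice. Recall $\overline d(\mathbb{N})=1$.

**Case 1: some pair $(U,X)$ has $i:=\mathbf i(U,X)\ne j:=\mathbf j(U,X)$.** Here we use both merges that Lemma 7 offers. The sets $V_i(X)\cup W_i(U)$ and $V_j(X)\cup W_j(U)$ are linked in colors $i$ and $j$. Together with the $2k-4$ sets $V_l(X),W_l(U)$, $l\ne i,j$, they are $2k-2$ linked sets covering $\mathbb{N}$. Lemma 8 with $q=1$ gives $\overline d(P)\ge\frac1{2k-2}$.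

**Case 2: $\mathbf i(U,X)=\mathbf j(U,X)=:\gamma(U,X)$ for all pairs $(U,X)$.** We proceed in four steps.

**Step 1 (the first merge).** We start from one pair and identify the missing merge. Fix $(U_1,X_1)$ and relabel the colors so that $\gamma(U_1,X_1)=1$. By Lemma 7, $V_1(X_1)\cup W_1(U_1)$ is $1$-linked. Together with $V_l(X_1),W_l(U_1)$ for $2\le l\le k$ it forms a family of $2k-1$ linked sets covering $\mathbb{N}$. If $V_2(X_1)$ or $W_2(U_1)$ is finite, it need not be counted, and Lemma 8 with $q=1$ and $N=2k-2$ finishes the proof. So assume that both are infinite.

**Step 2 (new ultrafilters).** We move the limits so that color $2$ becomes the limit color. By (U3) choose nonprincipal ultrafilters $U_2$ on $V$ with $V_2(X_1)\in U_2$ and $X_2$ on $W$ with $W_2(U_1)\in X_2$. By definition $\mathbf i(U_2,X_1)=2$ and $\mathbf j(U_1,X_2)=2$. Since we are in Case 2, $\gamma(U_2,X_1)=2$ and $\gamma(U_1,X_2)=2$. By Lemma 7, applied to these two pairs, the sets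
$$A=V_2(X_1)\cup W_2(U_2),\qquad B=V_2(X_2)\cup W_2(U_1)$$
are $2$-linked. We would like to join $V_2(X_1)\subseteq A$ to $W_2(U_1)\subseteq B$. Whether this works depends on the fourth pair; let $e=\gamma(U_2,X_2)$.

**Step 3 (if $e=2$, the second merge succeeds).** We show that $A$ and $B$ overlap in an infinite set. As $\mathbf i(U_2,X_2)=2$, we have $V_2(X_2)\in U_2$, and $V_2(X_1)\in U_2$ by choice. By (U1), $A\cap B\supseteq V_2(X_1)\cap V_2(X_2)$ is infinite. By Lemma 6, $A\cup B$ is $2$-linked, hence so is its subset $V_2(X_1)\cup W_2(U_1)$. Now $V_1(X_1)\cup W_1(U_1)$, $V_2(X_1)\cup W_2(U_1)$, and the $2k-4$ sets $V_l(X_1),W_l(U_1)$ with $l\ge3$ are $2k-2$ linked sets covering $\mathbb{N}$. Lemma 8 with $q=1$ finishes this case.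

**Step 4 (if $e\ne2$, cover twice).** Here we do not get a second merge inside one covering, but four merges spread over two coverings. Consider the $4k$ sets
$$V_l(X_1),\quad W_l(U_1),\quad V_l(X_2),\quad W_l(U_2)\qquad(l\in[k])$$
as an indexed family, so that equal sets with different names count separately. For each of $X_1,X_2$ the sets $V_l(\cdot)$ partition $V$, and for each of $U_1,U_2$ the sets $W_l(\cdot)$ partition $W$. So the family covers every element of $\mathbb{N}$ exactly twice. Consider the four pairs of members
$$\{V_1(X_1),W_1(U_1)\},\quad\{V_e(X_2),W_e(U_2)\},\quad\{V_2(X_1),W_2(U_2)\},\quad\{V_2(X_2),W_2(U_1)\}.$$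
They are pairwise disjoint as pairs of members of the indexed family: the indices used with $X_1$ are $1$ and $2$, with $U_1$ they are $1$ and $2$, with $X_2$ they are $e$ and $2$, with $U_2$ they are $e$ and $2$, and $1\ne2$, $e\ne2$. By Lemma 7 the union of each pair is linked: in color $1$ since $\gamma(U_1,X_1)=1$, in color $e$ since $\gamma(U_2,X_2)=e$, and in color $2$ for the last two, which are $A$ and $B$.

Replace each pair by its union. The two sets of a pair are disjoint, one lying in $V$ and the other in $W$, so $\mathbb{N}$ is still covered exactly twice, now by $4k-4$ linked sets. Lemma 8 with $q=2$ gives a monochromatic path $P$ with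
$$\overline d(P)\ge\frac2{4k-4}=\frac1{2k-2}.$$
This completes the proof of Theorem 2. $\square$

The agreement coloring shows Step 4 at work. Take $V^1\in U_1$ and $W^1\in X_1$; as computed with the limit colors, $V_2(X_1)=V^2$ and $W_2(U_1)=W^2$, so $V^2\in U_2$ and $W^2\in X_2$. A vertex of $W^1$ has $N_2=V^2\in U_2$, and a vertex of $W^2$ has $N_1=V^2\in U_2$, so $W_2(U_2)=W^1$ and $W_1(U_2)=W^2$. In the same way $V_2(X_2)=V^1$ and $V_1(X_2)=V^2$. Since $V_1(X_2)=V^2\in U_2$, we have $e=1\ne2$. The four unions are $V^1\cup W^1$, $V^2\cup W^2$, $V^2\cup W^1$, $V^1\cup W^2$. These are the four complete bipartite pieces of the coloring, each of density $\frac12$, and together they cover $\mathbb{N}$ twice.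

## The constants $\rho_k(V,W)$ and $\varphi(k)$: proof of Corollary 3

**Item 1.** This compares the two theorems for a fixed pair. By Theorem 2, every $k$-edge-coloring has $\sup_P\overline d(P)\ge\frac Dk$, so $\rho_k(V,W)\ge\frac Dk$. By Theorem 1, for $k\ge5$ some coloring has $\sup_P\overline d(P)\le\frac D{k-4}$. Multiplying by $k$, we find $D\le k\rho_k(V,W)\le\frac{kD}{k-4}$, and the right side tends to $D$.

**Item 2.** This does the same over all pairs. Theorem 2 gives $\rho_k(V,W)\ge\frac1{2k-2}$ for every pair $(V,W)$ and $k\ge2$, hence $\varphi(k)\ge\frac1{2k-2}$. Theorem 1 for the odd/even pair gives $\varphi(k)\le\frac1{2k-8}$ for $k\ge5$. Since $\frac k{2k-2}$ and $\frac k{2k-8}$ both tend to $\frac12$, so does $k\varphi(k)$. The conjecture would require $k\varphi(k)\ge1$, which is off by a factor of exactly $2$ in the limit.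

**Item 3.** This decides for which pairs the conjectured bound survives for all $k$. If $D=1$, the bound $\frac Dk$ of Theorem 2 is $\frac1k$, so the conclusion of the conjecture holds for all $k$. Let $D<1$ and $k>\frac4{1-D}$. Since $D\ge\frac12$, we have $\frac4{1-D}\ge8$, so $k\ge9$ and Theorem 1 applies. Moreover
$$\frac D{k-4}<\frac1k\iff kD<k-4\iff k(1-D)>4,$$
and the last inequality holds. So some $k$-edge-coloring has all monochromatic paths of upper density less than $\frac1k$.

**Item 4.** This reads off the two smallest cases from Theorem 2. For $k=1$ it gives a path of density $1$, and for $k=2$ it gives a monochromatic path of density at least $\frac1{2\cdot2-2}=\frac12$. $\square$
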